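\title{An odd-hole-free graph that is not perfectly divisible}

\begin{abstract}
A graph is perfectly divisible if every non-null induced subgraph $H$ has a set of vertices that induces a perfect graph and meets all largest cliques of $H$. We construct an explicit graph with no hole of length at least $5$ in which no set inducing a perfect graph meets all largest cliques. This graph is odd-hole-free and not perfectly divisible. The construction works for every hereditary class $\mathcal P$ in place of the perfect graphs: for any set $\mathcal L$ of forbidden hole lengths, all at least $5$, every non-null $\mathcal L$-free graph has a set in $\mathcal P$ meeting all largest cliques only if $\mathcal P$ contains all $\mathcal L$-free graphs.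
\end{abstract}

\section{Introduction}\label{sec:intro}

All graphs are finite and simple; the null graph, with no vertices, is allowed. For $X\subseteq V(G)$ we write $G[X]$ for the subgraph induced by $X$ and $G-X$ for $G[V(G)\setminus X]$. The chromatic number is $\chi(G)$, and $\omega(G)$ is the number of vertices in a largest clique. The vertices of a clique need distinct colors, so $\chi(G)\ge\omega(G)$, and $G$ is \emph{perfect} if $\chi(H)=\omega(H)$ for every induced subgraph $H$ of $G$. A \emph{hole} is a chordless cycle with at least four vertices; its \emph{length} is its number of vertices, and it is \emph{odd} if its length is odd and \emph{long} if its length is at least $5$. A graph is \emph{odd-hole-free} if no induced subgraph is an odd hole.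

Call $X\subseteq V(G)$ a \emph{transversal} of $G$ if $X$ meets every largest clique of $G$, that is, if $\omega(G-X)<\omega(G)$. A graph is perfect exactly when every non-null induced subgraph $H$ has a stable transversal. Indeed, if $\chi(H)=\omega(H)$, then every largest clique uses every color of an optimal coloring, so any color class is a stable transversal; conversely, a stable transversal $S$ gives $\chi(H)\le 1+\chi(H-S)=1+\omega(H-S)\le\omega(H)$ by induction. Relaxing ``stable'' to ``perfect'' gives the notion studied here: $G$ is \emph{perfectly divisible} if every non-null induced subgraph $H$ of $G$ has a transversal $X$ such that $H[X]$ is perfect. We call such an $X$ a \emph{perfect transversal} of $H$. The same induction still bounds the chromatic number: $X$ costs at most $\omega(G)$ colors and its removal lowers the clique number, so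
\[
\chi(G)\le \omega(G)+(\omega(G)-1)+\dots+1=\binom{\omega(G)+1}{2}\le\omega(G)^2 .
\]

Which graphs are perfectly divisible? For $\omega=2$ the bound reads $\chi\le3$, so a triangle-free graph with chromatic number at least $4$ is not. Such a graph has an odd hole: a shortest odd cycle is chordless, so a triangle-free graph without odd holes is bipartite. One is led to ask whether the failure can occur without odd holes. The problem, from Ho\`ang's paper \cite{Hoang}, is to find an odd-hole-free graph that is not perfectly divisible; that is, to exhibit such a graph or to prove that none exists.

Small cases suggest that none exists. An odd-hole-free graph with $\omega\le2$ is bipartite, hence perfect, and a perfect graph is its own perfect transversal. The following imperfect graph, on which our construction is built, is also perfectly divisible.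

\begin{example}\label{ex:T}
Let $T=\overline{C_7}$ be the complement of the $7$-cycle: its vertex set is $\mathbb Z_7$, and $i,i'$ are adjacent if and only if $i-i'\in\{\pm2,\pm3\}$.
\begin{itemize}
\item \emph{$T$ has no long hole.} A hole of length $n\ge5$ in $T$ gives an induced copy of $\overline{C_n}$ in $C_7$. Since $\overline{C_n}$ is $(n-3)$-regular, $n-3\le2$, so $n=5$; but $\overline{C_5}$ is a $5$-cycle, and $C_7$ contains no $5$-cycle.
\item \emph{$\omega(T)=3$, and every vertex lies in a triangle.} In a clique with at least two vertices, the gaps between cyclically consecutive elements are at least $2$ and sum to $7$. So there are at most three gaps, and three gaps must be $2,2,3$. The triangles are therefore the seven sets $\{c,c+2,c+4\}$, and each vertex lies in three of them.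
\item \emph{$T$ is not perfect.} A stable set of $T$ is a clique of $C_7$ and has at most two vertices, so $\chi(T)\ge 7/2$, that is, $\chi(T)\ge4>3$. Nor has $T$ a stable transversal, since two vertices meet at most six triangles.
\item \emph{$T$ is perfectly divisible.} No gap exceeds $3$, so the set $\{0,1,2\}$ meets every triangle, and it induces a single edge and an isolated vertex. Every proper induced subgraph of $T$ is the complement of a disjoint union of paths, and complements of bipartite graphs are perfect by K\"onig's theorem.
\end{itemize}
\end{example}

A transversal needs only one vertex from each largest clique, and it may induce any perfect graph, so there seems to be ample room. Nevertheless the graph asked for exists, even with all long holes excluded.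

\begin{theorem}\label{thm:main}
There is an explicit graph $G$ with no hole of length at least $5$ such that no set $X\subseteq V(G)$ both induces a perfect graph and meets all largest cliques of $G$. Hence $G$ is odd-hole-free and not perfectly divisible.
\end{theorem}

The proof does not use the Strong Perfect Graph Theorem. About perfect graphs it uses only that an induced subgraph of a perfect graph is perfect and that $T$ is not perfect, and so it proves more. For $\mathcal L\subseteq\{5,6,7,\dots\}$, a graph is \emph{$\mathcal L$-free} if it has no hole whose length lies in $\mathcal L$. A class $\mathcal P$ of graphs is \emph{hereditary} if it is closed under isomorphism and under taking induced subgraphs. A \emph{$\mathcal P$-set} of $G$ is a set $X\subseteq V(G)$ with $G[X]\in\mathcal P$, and a \emph{$\mathcal P$-transversal} is a $\mathcal P$-set that is a transversal. If $\mathcal P$ is hereditary, every subset of a $\mathcal P$-set is a $\mathcal P$-set.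

\begin{theorem}\label{thm:class}
Let $\mathcal L\subseteq\{5,6,7,\dots\}$ and let $\mathcal P$ be a hereditary class. The following are equivalent:
\begin{enumerate}
\item[(i)] every non-null $\mathcal L$-free graph $G$ has a $\mathcal P$-set meeting all largest cliques of $G$;
\item[(ii)] $\mathcal P$ contains every $\mathcal L$-free graph.
\end{enumerate}
\end{theorem}

Take for $\mathcal L$ the odd integers at least $5$. Then the theorem says that for odd-hole-free graphs ``perfect'' cannot be replaced by any hereditary class, except trivially by one that already contains all odd-hole-free graphs.

\begin{remark}\label{rem:sharp}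
Holes of length $4$ cannot be forbidden as well. A graph with no hole at all is chordal, and chordal graphs are perfect; so the graph of Theorem~\ref{thm:main} must have $4$-holes, and Theorem~\ref{thm:class} fails for $\mathcal L=\{4,5,6,\dots\}$ and the class of edgeless graphs, for which (i) holds and (ii) does not. Heredity cannot be dropped either: the class of all graphs other than $K_2$ satisfies (i), with one vertex as transversal of $K_2$ and $V(G)$ as transversal of any other $G$, but not (ii).
\end{remark}

The proof has three steps, which we describe for perfect graphs. In Section~\ref{sec:powers} we show that in the $N$th lexicographic power of $T$, which has clique number $3^N$, every perfect set misses a clique of size $3^N-2^N$. A perfect set can meet all largest cliques of this graph, but not all cliques that are nearly largest. In Section~\ref{sec:forced} we build a graph without long holes containing a clique that is smaller than largest by a fixed proportion and that every perfect transversal must still meet. In Section~\ref{sec:glue} we glue a copy of this graph onto every nearly largest clique of the power; a perfect transversal of the result would have to meet all these cliques. Section~\ref{sec:holes} collects the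 operations that create no long holes, Section~\ref{sec:proofs} proves the two theorems, and Section~\ref{sec:cons} derives consequences.

\section{Operations that create no long holes}\label{sec:holes}

Two disjoint sets of vertices are \emph{complete} to each other if all edges between them are present, and \emph{anticomplete} if none is. A set $B\subseteq V(G)$ is a \emph{module} if every vertex outside $B$ is complete or anticomplete to $B$. We identify a hole with its vertex set.

\begin{lemma}\label{lem:holes}
Let $G$ be a graph.
\begin{enumerate}
\item[(a)] If $O$ is a long hole and $B$ is a module of $G$, then $|O\cap B|\le1$ or $O\subseteq B$.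
\item[(b)] If $V(G)$ is partitioned into sets that are pairwise complete to each other, then every long hole lies in one of the sets.
\item[(c)] If $V(G)=V_1\cup V_2$, where $V_1\cap V_2$ is a clique and $V_1\setminus V_2$ is anticomplete to $V_2\setminus V_1$, then every hole lies in $V_1$ or in $V_2$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Suppose that $B'=O\cap B$ satisfies $2\le|B'|<|O|$. Since $O$ is connected, some $v\in O\setminus B$ has a neighbor in $B'$, and then $v$ is complete to $B'$. As $v$ has exactly two neighbors $v^-,v^+$ on $O$, we get $B'=\{v^-,v^+\}$. These two vertices are nonadjacent, because a hole contains no triangle. So the neighbor $z\ne v$ of $v^-$ on $O$ lies outside $B$, and hence $z$ is adjacent to $v^+$ too. Then $v\,v^-z\,v^+$ is a $4$-cycle inside $O$, which is impossible for a hole of length at least $5$.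

(b) Each set of the partition is a module. By (a), a long hole that lies in none of the sets meets each of them at most once, and would then be a clique.

(c) Suppose that a hole $O$ meets both $V_1\setminus V_2$ and $V_2\setminus V_1$. The clique $O\cap V_1\cap V_2$ is empty, a vertex, or two consecutive vertices of $O$, so deleting it from $O$ leaves a connected graph. That graph has vertices on both sides and hence an edge from $V_1\setminus V_2$ to $V_2\setminus V_1$, a contradiction.
\end{proof}

Parts (a) and (b) fail for holes of length $4$: the two pairs of opposite vertices of a $4$-cycle are modules complete to each other. This is why we need $4\notin\mathcal L$.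

\section{Lexicographic powers}\label{sec:powers}

In Sections~\ref{sec:powers}--\ref{sec:glue} we fix $\mathcal L\subseteq\{5,6,\dots\}$, a hereditary class $\mathcal P$, and an $\mathcal L$-free graph $F$ with $f\ge2$ vertices such that
\begin{equation}\label{eq:data}
F\notin\mathcal P,\qquad \omega(F)=b\ge2,\qquad\text{every vertex of $F$ lies in a clique of size $b$.}
\end{equation}
By Example~\ref{ex:T}, these conditions hold for $\mathcal L=\{5,6,\dots\}$, the class of perfect graphs and $F=T$, with $f=7$ and $b=3$; the reader may keep this case in mind.

All we know about $\mathcal P$-sets of $F$ is that each omits at least one vertex. To amplify this, we substitute $F$ into itself. The \emph{lexicographic power} $F^{[n]}$ has as vertices the words of length $n$ over $V(F)$, and distinct words $u,v$ are adjacent if and only if $u_\ell v_\ell\in E(F)$ for the first coordinate $\ell$ in which they differ. Thus $F^{[0]}=K_1$ and $F^{[1]}=F$. For $n\ge1$ and $c\in V(F)$, the \emph{block} of $c$ is the set of words with first coordinate $c$. It induces a copy of $F^{[n-1]}$. The blocks of $c\neq c'$ are complete to each other if $cc'\in E(F)$ and anticomplete otherwise. Hence each block is a module, and a set with at most one word in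 each block induces a copy of the corresponding induced subgraph of $F$.

Consider a perfect set $X$ of $T^{[2]}$, a graph with $49$ vertices and clique number $9$. One word from each block induces $T$, so $X$ misses some block entirely, say that of $c$; and $X$ omits a word from each other block, since each block induces $T$. Thus $|X|\le 6\cdot 6$. Moreover a triangle in the block of $c$, together with one omitted word in each of the blocks of $c+2$ and $c+4$, is a clique of size $5=9-4$ that avoids $X$. The general statement iterates this.

\begin{lemma}\label{lem:powers}
For every $n\ge0$:
\begin{enumerate}
\item[(a)] $F^{[n]}$ is $\mathcal L$-free;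
\item[(b)] $\omega(F^{[n]})=b^n$;
\item[(c)] every $\mathcal P$-set of $F^{[n]}$ has at most $(f-1)^n$ vertices;
\item[(d)] for every $\mathcal P$-set $X$, the graph $F^{[n]}-X$ has a clique of size at least $b^n-(b-1)^n$.
\end{enumerate}
\end{lemma}

\begin{proof}
We use induction on $n$. For $n=0$ the graph is $K_1$, and the numbers in (b), (c), (d) are $1$, $1$, $0$. Let $n\ge1$.

(a) By Lemma~\ref{lem:holes}(a), a long hole lies in one block, a copy of $F^{[n-1]}$, or meets each block at most once and is then isomorphic to a hole of $F$. In both cases its length is not in $\mathcal L$.

(b) The blocks met by a clique correspond to a clique of $F$, so there are at most $b$ of them, each containing at most $b^{n-1}$ vertices of the clique. Equality holds for the union of largest cliques in the blocks of a $b$-clique of $F$.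

(c), (d) Let $X$ be a $\mathcal P$-set. If $X$ met every block, it would contain one word from each block, and heredity would give $F\in\mathcal P$. So $X$ is disjoint from the block of some $c$. By heredity again, $X$ meets every block in a $\mathcal P$-set of a copy of $F^{[n-1]}$. Thus at most $f-1$ blocks meet $X$, each in at most $(f-1)^{n-1}$ words, which proves (c). For (d), take a $b$-clique of $F$ containing $c$, which exists by \eqref{eq:data}. The block of $c$ contains a clique of size $b^{n-1}$, and it avoids $X$; each of the other $b-1$ blocks contains a clique of size at least $b^{n-1}-(b-1)^{n-1}$ avoiding $X$. These blocks are pairwise complete, so the union is a clique of size at least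
\[
b^{n-1}+(b-1)\bigl(b^{n-1}-(b-1)^{n-1}\bigr)=b^n-(b-1)^n. \qedhere
\]
\end{proof}

The last condition in \eqref{eq:data} is used only for (d), and (d) can fail without it. Let $\mathcal P$ be the class of complete graphs and let $F$ consist of an edge $01$ and an isolated vertex $c$. Then $X=\{0,1\}^2$ is a clique of $F^{[2]}$, and the only edges among the remaining words $0c,1c,c0,c1,cc$ join $0c$ to $1c$ and $c0$ to $c1$; so $\omega(F^{[2]}-X)=2<2^2-1$.

Part (d) says that deleting a $\mathcal P$-set lowers the clique number by at most the fraction $((b-1)/b)^n$, which tends to $0$. It does not say that the clique number stays the same, and in the powers of $T$ a perfect set does lower it.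

\begin{example}\label{ex:cograph}
Let $A=\{0,1,2\}\subseteq V(T)$. Then $A^n$ is a perfect transversal of $T^{[n]}$. By the proof of Lemma~\ref{lem:powers}(b), a largest clique of $T^{[n]}$ consists of largest cliques in the three blocks of a triangle of $T$; the triangle contains some $a\in A$ by Example~\ref{ex:T}, and induction applies inside the block of $a$. To see that $A^n$ is perfect, call a graph a \emph{cograph} if it is built from single vertices by taking disjoint unions and joins, where the \emph{join} is the disjoint union with all edges between the two parts added. Non-null induced subgraphs of cographs are cographs, and $\chi=\omega$ for cographs, since both parameters take the maximum under disjoint union and add under join. So cographs are perfect. Since $02$ is the only edge of $T[A]$, the graph induced by $A^n$ is the disjoint union of one copy of the graph induced by $A^{n-1}$ with the join of two further copies, and by induction it is a cograph.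
\end{example}

\section{Forcing a transversal to meet a smaller clique}\label{sec:forced}

By Lemma~\ref{lem:powers}(d), no $\mathcal P$-set of $F^{[N]}$ meets all cliques of size $b^N-(b-1)^N$. We want to add vertices so that every $\mathcal P$-transversal is obliged to meet these cliques. The first attempt is to extend each such clique $Q$, by new vertices private to $Q$, to a clique larger than $b^N$. It fails: one new vertex for each $Q$ forms a stable transversal. The structure attached to $Q$ must make it impossible to serve all its largest cliques from outside $Q$.

\begin{definition}
A clique $M$ of a graph $D$ is \emph{$\mathcal P$-forced} if every $\mathcal P$-transversal of $D$ meets $M$.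
\end{definition}

Every largest clique is forced. We need a forced clique $M$ that is not largest. The idea is to surround $M$ by many largest cliques, each obtained from $M$ by exchanging a small part $M_u$ for a clique $A_u$ outside $M$ with one vertex more. A transversal that avoids $M$ must meet every $A_u$, and we arrange the edges between the sets $A_u$ so that no such choice of vertices is a $\mathcal P$-set.

\subsection*{A nine-vertex example for stable sets}

In this example only, let $\mathcal P$ be the class of edgeless graphs. Let $D$ have vertices $m_u,x_u,y_u$ for $u=1,2,3$ (Figure~\ref{fig:toy}). The set $M=\{m_1,m_2,m_3\}$ is a clique; $m_u$ is adjacent to $x_v$ and to $y_v$ if and only if $u\ne v$; every $x_u$ is adjacent to every $y_v$; the only other edges are $x_1x_2$ and $y_2y_3$.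

\begin{figure}[ht]
\centering
\begin{tikzpicture}[o/.style={circle,draw,inner sep=2pt},k/.style={circle,draw,fill=black,inner sep=2pt}]
\node[k,label=above:$m_1$] (m1) at (0,2.4) {};
\node[o,label=above:$m_2$] (m2) at (2,2.4) {};
\node[k,label=above:$m_3$] (m3) at (4,2.4) {};
\node[o,label=below:$x_1$] (x1) at (0,1.2) {};
\node[k,label=below:$x_2$] (x2) at (2,1.2) {};
\node[o,label=below:$x_3$] (x3) at (4,1.2) {};
\node[o,label=below:$y_1$] (y1) at (0,0) {};
\node[k,label=below:$y_2$] (y2) at (2,0) {};
\node[o,label=below:$y_3$] (y3) at (4,0) {};
\draw (m1)--(m2)--(m3);
\draw (m1) to[bend right=20] (m3);
\draw (x1)--(x2);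
\draw (y2)--(y3);
\foreach \i in {0,2,4} \draw[dashed,rounded corners] (\i-0.45,-0.65) rectangle (\i+0.45,3.05);
\end{tikzpicture}
\caption{A graph with clique number $4$ in which every stable set meeting all $4$-cliques meets the triangle $m_1m_2m_3$. Only edges inside a row are drawn. In addition, every $x_u$ is adjacent to every $y_v$, and $m_u$ is adjacent to $x_v$ and $y_v$ exactly when $u\neq v$. The black vertices form the $4$-clique obtained from the triangle by exchanging $m_2$ for $x_2,y_2$.}
\label{fig:toy}
\end{figure}

A clique contains two vertices of the column $\{m_u,x_u,y_u\}$ only if they are $x_u$ and $y_u$, and it never contains all three. This cannot happen in two columns $u\neq v$, because $x_ux_v$ and $y_uy_v$ are never both edges. So $\omega(D)\le 2+1+1=4$, and the sets $K_u=\{x_u,y_u\}\cup(M\setminus\{m_u\})$ are largest cliques. Let $S$ be a stable transversal that avoids $M$. Then $S$ contains $x_u$ or $y_u$ for each $u$. As the $x$'s are complete to the $y$'s, $S$ contains all three $x$'s or all three $y$'s, and so contains the edge $x_1x_2$ or $y_2y_3$. This contradiction shows that the triangle $M$ is forced, although $\omega(D)=4$.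

The edges between the $x$'s and the $y$'s in different columns have a second role, which is the one that matters in general. Without them, $m_2\,x_1\,x_2\,y_2\,y_3$ would be a hole of length $5$; they supply the chords $x_1y_2$, $x_1y_3$, $x_2y_3$.

For perfect graphs this example forces nothing: $V(D)\setminus M$ is a transversal, and it induces a join of two cographs. A perfect set is free to use both rows. So we need more rows and richer graphs in the rows, chosen so that the columns cannot be distributed among the rows with a $\mathcal P$-set in each row.

\subsection*{The gadget}

Let $k\ge2$, let $U$ be a nonempty finite set with $t$ elements, and let $H_1,\dots,H_k$ be graphs on the vertex set $U$. Consider the conditions: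
\begin{enumerate}
\item[(L1)] each $H_j$ is $\mathcal L$-free;
\item[(L2)] no two elements of $U$ are adjacent in all of $H_1,\dots,H_k$;
\item[(L3)] $U$ is not a union $V_1\cup\dots\cup V_k$ in which each $V_j$ is a $\mathcal P$-set of $H_j$.
\end{enumerate}
Define a graph $D=D(H_1,\dots,H_k)$ with vertices
\[
a(u,j)\quad(u\in U,\ 1\le j\le k),\qquad m(u,s)\quad(u\in U,\ 1\le s\le k-1).
\]
Put $A_u=\{a(u,j):1\le j\le k\}$, $M_u=\{m(u,s):1\le s\le k-1\}$, $M=\bigcup_uM_u$, and call $R_j=\{a(u,j):u\in U\}$ the $j$th \emph{row} and $A_u\cup M_u$ the \emph{column} of $u$. The edges are given by four rules:
\begin{enumerate}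
\item[(A)] $M$ is a clique;
\item[(B)] $m(u,s)$ and $a(v,j)$ are adjacent if and only if $u\ne v$;
\item[(C)] $a(u,j)$ and $a(v,j')$ are adjacent whenever $j\neq j'$, including the case $u=v$;
\item[(D)] $a(u,j)$ and $a(v,j)$ are adjacent if and only if $uv\in E(H_j)$.
\end{enumerate}
Thus $R_j$ induces a copy of $H_j$, distinct rows are complete to each other, and each $A_u$ is a clique of size $k$. The nine-vertex example is the case $k=2$, $t=3$, with $E(H_1)=\{12\}$ and $E(H_2)=\{23\}$. The sizes $|A_u|=k$ and $|M_u|=k-1$ are chosen so that exchanging $M_u$ for all of $A_u$ gains one vertex, while exchanging it for a proper subset of $A_u$ gains nothing.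

\begin{lemma}\label{lem:gadget}
Let $w=(k-1)t+1$. Then $M$ is a clique of $D$ of size $w-1$, and:
\begin{enumerate}
\item[(a)] if \textup{(L1)} holds, then $D$ is $\mathcal L$-free;
\item[(b)] if \textup{(L2)} holds, then $\omega(D)=w$, and $K_u=A_u\cup(M\setminus M_u)$ is a largest clique for each $u\in U$;
\item[(c)] if \textup{(L2)} and \textup{(L3)} hold, then $M$ is $\mathcal P$-forced.
\end{enumerate}
\end{lemma}

\begin{proof}
We have $|M|=(k-1)t=w-1$.

(a) Let $O$ be a hole of length $n\ge5$. If $O$ avoids $M$, then $O$ lies in one row by (C) and Lemma~\ref{lem:holes}(b), so $n\notin\mathcal L$ by (L1). We show that $O$ cannot meet $M$. Suppose that $m\in O\cap M_u$. By (A) and (B), the vertices other than $m$ that are nonadjacent to $m$ are exactly those of the clique $A_u$. The $n-3$ vertices of $O$ that are distinct from and nonadjacent to $m$ induce a path and lie in this clique, so $n-3\le2$ and $n=5$. Write $O=m\,z\,a\,a'\,z'$ in cyclic order, with $a=a(u,j)$, $a'=a(u,j')$ and $j\ne j'$. The vertex $z$ is adjacent to $a$, so $z\notin M_u$; it is nonadjacent to $a'$, so $z\notin M_v$ for $v\ne u$. Hence $z$ lies in a row, and as it is nonadjacent to $a'$, rule (C) puts it in $R_{j'}$. The same argument with $a$ and $a'$ interchanged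 puts $z'$ in $R_j$. Since $j\ne j'$, rule (C) makes $z$ and $z'$ adjacent, which is a chord of $O$.

(b) Let $K$ be a clique. The columns partition $V(D)$. Since $M_u$ is anticomplete to $A_u$, the part of $K$ in the column of $u$ lies in $M_u$ or in $A_u$, so it has at most $k-1$ vertices unless it equals $A_u$. Suppose that $A_u\cup A_v\subseteq K$ with $u\ne v$. By (L2) there is $j$ with $uv\notin E(H_j)$, and then $a(u,j)$ and $a(v,j)$ are nonadjacent vertices of $K$. So at most one column contributes $k$ vertices, and $|K|\le(k-1)t+1$. By (A), (B), (C) the set $K_u$ is a clique, of size $k+(k-1)(t-1)=w$.

(c) Let $X$ be a $\mathcal P$-transversal with $X\cap M=\emptyset$, and put $V_j=\{u\in U: a(u,j)\in X\}$. The graph $H_j[V_j]$ is isomorphic to $D[X\cap R_j]$, so $V_j$ is a $\mathcal P$-set of $H_j$ by heredity. For each $u$, the set $X$ meets the largest clique $K_u$ outside $M$, that is, in $A_u$; so $u\in V_j$ for some $j$. Thus $U=V_1\cup\dots\cup V_k$, contrary to (L3).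
\end{proof}

\subsection*{The row graphs}

Conditions (L2) and (L3) pull in opposite directions. Taking every $H_j$ equal to a high power of $F$ gives (L3), because $\mathcal P$-sets are a vanishing fraction of the vertices by Lemma~\ref{lem:powers}(c), but then all rows have the same edges. To obtain (L2) we use words of length $k$ and let the $j$th row be responsible for the pairs of words that differ in coordinate $j$: it deletes the edges between them. This raises the bound on $\mathcal P$-sets only from $(f-1)^k$ to $f(f-1)^{k-1}$. For a picture, take $F=K_3$ and $k=2$: the words form a $3\times3$ grid, and $H_1$, $H_2$ consist of the three triangles along the lines in one direction and in the other.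

\begin{lemma}\label{lem:rows}
Let $k$ be a positive integer with
\begin{equation}\label{eq:k}
\Bigl(\frac{f}{f-1}\Bigr)^{k-1}>k .
\end{equation}
Let $U=V(F)^k$, and let $u,v\in U$ be adjacent in $H_j$ if and only if $u_j=v_j$ and $u,v$ are adjacent in $F^{[k]}$. Then $k\ge2$, and $H_1,\dots,H_k$ satisfy \textup{(L1)--(L3)}.
\end{lemma}

\begin{proof}
For $k=1$ inequality \eqref{eq:k} reads $1>1$, so $k\ge2$. Fix $j$ and group the words by their $j$th coordinate. In $H_j$ there are no edges between the $f$ groups. Two words of the same group first differ at a coordinate other than $j$, so deleting coordinate $j$ is an isomorphism from the group onto $F^{[k-1]}$. Hence $H_j$ is a disjoint union of $f$ copies of $F^{[k-1]}$.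

A hole is connected and so lies in one copy; (L1) follows from Lemma~\ref{lem:powers}(a). Distinct words differ in some coordinate $j$ and are nonadjacent in $H_j$, which is (L2). A $\mathcal P$-set of $H_j$ meets each copy in at most $(f-1)^{k-1}$ words by Lemma~\ref{lem:powers}(c). If (L3) failed, we would have $f^k=|U|\le k\,f\,(f-1)^{k-1}$, contrary to \eqref{eq:k}.
\end{proof}

The left side of \eqref{eq:k} grows exponentially in $k$, so such $k$ exists. Fix one, let $D$ be the gadget built from the graphs of Lemma~\ref{lem:rows}, and let
\[
w=(k-1)f^k+1=\omega(D).
\]

\subsection*{Widening the gap}

To glue $D$ onto $F^{[N]}$ along $M$ we need two inequalities. The forced clique must have size at most $b^N-(b-1)^N$, so that Lemma~\ref{lem:powers}(d) applies; and the gadget must have clique number at least $b^N$, so that its largest cliques remain largest after gluing. The gap between the two sizes must therefore be at least $(b-1)^N$, while in $D$ it is $1$. What $D$ provides is a fixed ratio $1-1/w$, and we rescale. For $r\ge1$, let $D^{(r)}$ be obtained from $D$ by replacing each vertex $v$ by a clique of $r$ \emph{copies} of $v$, where copies of distinct vertices $v,v'$ are adjacent if and only if $vv'\in E(D)$. For $Y\subseteq V(D)$,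 let $Y^{(r)}$ be the set of all copies of vertices of $Y$.

\begin{lemma}\label{lem:replicate}
For every $r\ge1$, the graph $D^{(r)}$ is $\mathcal L$-free, $\omega(D^{(r)})=rw$, and $M^{(r)}$ is a $\mathcal P$-forced clique of size $r(w-1)$.
\end{lemma}

\begin{proof}
The copies of a vertex form a module that is a clique, so it contains no hole. By Lemma~\ref{lem:holes}(a), a long hole contains at most one copy of each vertex and is isomorphic to a hole of $D$; now apply Lemma~\ref{lem:gadget}(a). The vertices of $D$ with a copy in a given clique of $D^{(r)}$ form a clique, so $\omega(D^{(r)})\le rw$. If $K$ is a clique of $D$, then $K^{(r)}$ is a clique of size $r|K|$. This gives $\omega(D^{(r)})=rw$ and $|M^{(r)}|=r(w-1)$, and shows that $K^{(r)}$ is a largest clique whenever $K$ is.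

Let $X'$ be a $\mathcal P$-transversal of $D^{(r)}$, and let $X$ be the set of vertices of $D$ with a copy in $X'$. Choosing one such copy for each vertex of $X$ embeds $D[X]$ as an induced subgraph of $D^{(r)}[X']$, so $X$ is a $\mathcal P$-set. If $K$ is a largest clique of $D$, then $X'$ meets $K^{(r)}$, so $X$ meets $K$. Thus $X$ is a $\mathcal P$-transversal of $D$. By Lemma~\ref{lem:gadget}(c) it meets $M$, and so $X'$ meets $M^{(r)}$.
\end{proof}

\section{Gluing gadgets onto a power}\label{sec:glue}

The gadget has relative gap $1/w$, which is fixed, while the relative gap $((b-1)/b)^N$ in Lemma~\ref{lem:powers}(d) tends to $0$. Choose $N$ with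
\begin{equation}\label{eq:N}
b^N\ge 2w\,(b-1)^N\qquad\text{and}\qquad b^N\ge 2w^2 .
\end{equation}
The first inequality compares the gaps. The second absorbs a rounding error, and it can be met because $b\ge2$. Put
\[
r=\lceil b^N/w\rceil,\qquad s=r(w-1).
\]
Then $rw\ge b^N$. By \eqref{eq:N} we have $\frac{b^N}{w}=\frac{b^N}{2w}+\frac{b^N}{2w}\ge(b-1)^N+w$, and therefore
\begin{equation}\label{eq:s}
s\le\Bigl(\frac{b^N}{w}+1\Bigr)(w-1)=b^N-\frac{b^N}{w}+w-1\le b^N-(b-1)^N .
\end{equation}

Let $G_0=F^{[N]}$. For every clique $Q$ of $G_0$ with exactly $s$ vertices, take a new copy $D_Q$ of $D^{(r)}$ and identify its clique $M^{(r)}$ with $Q$ by any bijection. Let $G$ be the resulting graph. At least one such $Q$ exists, since $s\le b^N=\omega(G_0)$. As $Q$ is a clique in both $G_0$ and $D_Q$, the graphs $G_0$ and $D_Q$ are induced subgraphs of $G$, and all neighbors of a vertex of $V(D_Q)\setminus Q$ lie in $D_Q$.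

\begin{proposition}\label{prop:G}
The graph $G$ is $\mathcal L$-free and has no $\mathcal P$-transversal.
\end{proposition}

\begin{proof}
Attach the graphs $D_Q$ to $G_0$ one at a time. At each step the new graph $D_Q$ meets the graph built so far in the clique $Q$, with no edges between the remaining parts. By Lemma~\ref{lem:holes}(c), every hole of $G$ lies in $G_0$ or in some $D_Q$, and these graphs are $\mathcal L$-free by Lemmas~\ref{lem:powers}(a) and~\ref{lem:replicate}.

A clique of $G$ that contains a vertex of $V(D_Q)\setminus Q$ lies in $D_Q$, and any other clique lies in $G_0$. Hence $\omega(G)=\max(b^N,rw)=rw$, and every largest clique of each $D_Q$ is a largest clique of $G$.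

Suppose that $X$ is a $\mathcal P$-transversal of $G$. For each $Q$, the set $X\cap V(D_Q)$ is a $\mathcal P$-set that meets all largest cliques of $D_Q$, so it meets the forced clique $Q$ by Lemma~\ref{lem:replicate}. Thus $X$ meets every clique of $G_0$ of size $s$. On the other hand, $X\cap V(G_0)$ is a $\mathcal P$-set of $G_0$, so by Lemma~\ref{lem:powers}(d) and \eqref{eq:s} some clique of $G_0$ of size at least $s$ avoids $X$. Any $s$ of its vertices form a clique of size $s$ that avoids $X$, a contradiction.
\end{proof}

\section{Proofs of the theorems}\label{sec:proofs}

\begin{proof}[Proof of Theorem~\ref{thm:main}]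
Let $\mathcal L=\{5,6,\dots\}$, let $\mathcal P$ be the class of perfect graphs, and let $F=T$, so that $f=7$, $b=3$ and \eqref{eq:data} holds by Example~\ref{ex:T}. Take
\[
k=21,\qquad w=20\cdot7^{21}+1,\qquad N=115,\qquad r=\lceil 3^{115}/w\rceil .
\]
Inequality \eqref{eq:k} holds: $(7/6)^5=16807/7776>2.16$, so $(7/6)^{20}>2.16^4=4.6656^2>21.7>21$. For the first part of \eqref{eq:N}, we have $(3/2)^5=243/32>7$ and $(3/2)^{10}=59049/1024>57$, so
\[
(3/2)^{115}=(3/2)^{10}\bigl((3/2)^{5}\bigr)^{21}>57\cdot7^{21}>40\cdot 7^{21}+2=2w .
\]
For the second part, $w\le21\cdot7^{21}<3^3\cdot 9^{21}=3^{45}$, so $2w^2<3^{91}<3^{115}$.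

Let $G$ be the graph of Section~\ref{sec:glue} for these parameters: $T^{[115]}$ with a copy of $D^{(r)}$ glued onto each clique of size $r(w-1)$. By Proposition~\ref{prop:G}, $G$ has no hole of length at least $5$, and no set inducing a perfect graph meets all its largest cliques. An odd hole has length at least $5$, so $G$ is odd-hole-free; and the condition of perfect divisibility fails for $H=G$.
\end{proof}

For a general class, a graph outside $\mathcal P$ need not satisfy \eqref{eq:data}. Attaching a clique at every vertex repairs this, at no cost because $\mathcal P$ is hereditary.

\begin{proof}[Proof of Theorem~\ref{thm:class}]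
If (ii) holds, then $X=V(G)$ is a $\mathcal P$-transversal of any non-null $\mathcal L$-free graph $G$, so (i) holds.

Conversely, let $F_0$ be an $\mathcal L$-free graph outside $\mathcal P$; we show that (i) fails. If $F_0$ is null, then $\mathcal P$ is empty, because the null graph is an induced subgraph of every graph, and (i) fails for $K_1$. Otherwise let $b=\max(2,\omega(F_0))$. For each $v\in V(F_0)$ add $b-1$ new vertices that form a clique of size $b$ with $v$ and have no other neighbors, and call the result $F$. A hole of $F$ lies in $F_0$ by Lemma~\ref{lem:holes}(c), so $F$ is $\mathcal L$-free. Every clique of $F$ lies in $F_0$ or in one of the added $b$-cliques, and these cover $V(F)$; so $\omega(F)=b$, every vertex lies in a $b$-clique, and $F$ has $f\ge2$ vertices. Finally $F\notin\mathcal P$, since $F_0$ is an induced subgraph of $F$. Thus \eqref{eq:data} holds. Choose $k$ and $N$ satisfying \eqref{eq:k} and \eqref{eq:N}. Proposition~\ref{prop:G} gives a non-null $\mathcal L$-free graph with no $\mathcal P$-transversal.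
\end{proof}

\section{Consequences}\label{sec:cons}

Theorem~\ref{thm:class} rules out the natural weakenings of perfect divisibility as well. One may allow several perfect sets instead of one, iterate the definition, or ask only for a bound on the chromatic number inside the transversal.

\begin{corollary}\label{cor:q}
For every positive integer $q$ there is a graph $G$ with no hole of length at least $5$ whose vertex set is not a union of $q$ sets inducing perfect graphs and one set inducing a graph of clique number less than $\omega(G)$.
\end{corollary}

\begin{proof}
Let $\mathcal L=\{5,6,\dots\}$, and let $\mathcal Q$ be the class of graphs whose vertex set is a union of $q$ sets inducing perfect graphs. It is hereditary. By Lemma~\ref{lem:powers}(a) and (c), applied to $T$ and the class of perfect graphs, $T^{[n]}$ is $\mathcal L$-free, and $T^{[n]}\notin\mathcal Q$ once $7^n>q\,6^n$. By Theorem~\ref{thm:class}, some non-null $\mathcal L$-free graph $G$ has no $\mathcal Q$-transversal. If $V(G)=X_1\cup\dots\cup X_q\cup Y$ with each $G[X_i]$ perfect and $\omega(G[Y])<\omega(G)$, then no largest clique lies in $Y$, and $X_1\cup\dots\cup X_q$ is a $\mathcal Q$-transversal.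
\end{proof}

Let $\mathcal P_0$ be the class of perfect graphs, and let $\mathcal P_{i+1}$ be the class of graphs in which every non-null induced subgraph $H$ has a $\mathcal P_i$-set meeting all largest cliques of $H$. Thus $\mathcal P_1$ is the class of perfectly divisible graphs.

\begin{corollary}\label{cor:iter}
For every $i\ge0$ there is an odd-hole-free graph outside $\mathcal P_i$.
\end{corollary}

\begin{proof}
Each $\mathcal P_i$ is hereditary, since its definition quantifies over all induced subgraphs. Let $\mathcal L$ be the set of odd integers at least $5$. We have $T\notin\mathcal P_0$. If some $\mathcal L$-free graph lies outside $\mathcal P_i$, then by Theorem~\ref{thm:class} some non-null $\mathcal L$-free graph $G$ has no $\mathcal P_i$-transversal, and $G\notin\mathcal P_{i+1}$.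
\end{proof}

The same induction with $\mathcal L=\{5,6,\dots\}$ yields such graphs with no long hole.

\begin{corollary}\label{cor:g}
Let $g$ be any function on the nonnegative integers. Suppose that every non-null odd-hole-free graph $G$ has a set $X$ meeting all its largest cliques such that $\chi(Z)\le g(\omega(Z))$ for all induced subgraphs $Z$ of $G[X]$. Then $\chi(G)\le g(\omega(G))$ for every odd-hole-free graph $G$.
\end{corollary}

\begin{proof}
The class of graphs all of whose induced subgraphs $Z$ satisfy $\chi(Z)\le g(\omega(Z))$ is hereditary. The hypothesis is condition (i) of Theorem~\ref{thm:class} for this class and the odd integers at least $5$, so the class contains every odd-hole-free graph.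
\end{proof}

In other words, the scheme from the introduction, which colors a graph by repeatedly removing a transversal whose chromatic number is bounded in terms of clique number, applies to all odd-hole-free graphs only with a bound $g$ that already holds for all of them.

\begin{thebibliography}{9}

\bibitem{Hoang}
Ch\'inh T. Ho\`ang, \emph{On the structure of (dart, odd hole)-free graphs}, arXiv:2504.20422 (2025).

\end{thebibliography}
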